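\title{Maps preserving the norm of a Kubo--Ando mean on positive definite cones of $C^*$-algebras}

\begin{abstract}
We prove that every surjective map between the positive definite cones of two unital $C^*$-algebras that preserves the norm of a symmetric Kubo--Ando mean extends to a Jordan $*$-isomorphism. More generally, the extension property holds for a nonzero Kubo--Ando connection $\sigma$, symmetric or not, exactly when $\sigma$ is not a scalar multiple of one of the trivial means $A\sigma B=A$ and $A\sigma B=B$. The proof has two parts. Testing against minimal projections of the universal enveloping von Neumann algebra shows that the norm of $\sigma$ determines the order of the cone. Then downward directed sets on which the norm is bounded below are used to recover the pure states from the order and the norm, which shows that a norm-preserving order isomorphism of positive definite cones extends to a Jordan $*$-isomorphism.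
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $H$ be a Hilbert space and $\mathcal B(H)^{++}$ the cone of positive invertible operators on $H$. A binary operation $\sigma$ on $\mathcal B(H)^{++}$ is a \emph{Kubo--Ando connection} if
\begin{enumerate}
\item[(i)] $A\le C$ and $B\le D$ imply $A\sigma B\le C\sigma D$;
\item[(ii)] $C(A\sigma B)C\le (CAC)\sigma(CBC)$;
\item[(iii)] if $A_n\downarrow A$ and $B_n\downarrow B$ (decreasing and strongly convergent), then $A_n\sigma B_n\downarrow A\sigma B$.
\end{enumerate}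
It is a \emph{Kubo--Ando mean} if moreover $I\sigma I=I$, and it is \emph{symmetric} if $A\sigma B=B\sigma A$ for all $A,B$. Every connection has the form
\begin{equation}\label{eq:def}
A\sigma B=A^{1/2}f\big(A^{-1/2}BA^{-1/2}\big)A^{1/2},
\end{equation}
where the \emph{representing function} $f$, given by $f(x)I=I\sigma(xI)$, is a nonnegative operator monotone function on $(0,\infty)$: $S\le T$ implies $f(S)\le f(T)$ for positive invertible $S,T$. Throughout, $f$ is operator monotone for operators on all Hilbert spaces, so that \eqref{eq:def} defines $\sigma$ on every Hilbert space at once. The connection is a mean if and only if $f(1)=1$, and it is symmetric if and only if $f(x)=xf(1/x)$. The arithmetic mean $(A+B)/2$, the harmonic mean $2(A^{-1}+B^{-1})^{-1}$ and the geometric mean, with $f(x)=(1+x)/2$, $2x/(1+x)$ and $\sqrt x$, are symmetric means. The \emph{trivial means} $A\sigma B=A$ and $A\sigma B=B$, with $f(x)=1$ and $f(x)=x$, are not symmetric.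

Let $\mathcal A,\mathcal B$ be nonzero unital $C^*$-algebras, and let $\mathcal A^{++},\mathcal B^{++}$ be their cones of positive invertible elements. Formula \eqref{eq:def} uses only the continuous functional calculus, so a nonzero connection $\sigma$ is a binary operation on $\mathcal A^{++}$ that does not depend on how $\mathcal A$ is represented on a Hilbert space. A map $\phi:\mathcal A^{++}\to\mathcal B^{++}$ \emph{preserves the norm of $\sigma$} if
\[
\|A\sigma B\|=\|\phi(A)\sigma\phi(B)\|\qquad(A,B\in\mathcal A^{++}).
\]
A \emph{Jordan $*$-isomorphism} is a linear bijection $J:\mathcal A\to\mathcal B$ with $J(A^*)=J(A)^*$ and $J(AB+BA)=J(A)J(B)+J(B)J(A)$ for all $A,B$; the map $\phi$ \emph{extends to $J$} if $\phi=J|_{\mathcal A^{++}}$. The following question is posed in \cite{CH}.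

\medskip
\noindent\textbf{Problem.} \emph{Let $\sigma$ be a symmetric Kubo--Ando mean, $\mathcal A,\mathcal B$ unital $C^*$-algebras, and $\phi:\mathcal A^{++}\to\mathcal B^{++}$ a surjective map that preserves the norm of $\sigma$. Does $\phi$ extend to a Jordan $*$-isomorphism?}
\medskip

The answer is known to be yes for the arithmetic and the geometric mean, and for the harmonic mean when $\mathcal A$ and $\mathcal B$ are $AW^*$-algebras.

A Jordan $*$-isomorphism $J$ satisfies $J(A\sigma B)=J(A)\sigma J(B)$ and is isometric on self-adjoint elements (Lemma~\ref{lem:jordan}), so it preserves the norm of every connection. The Problem asks whether there are other norm preservers. The hypothesis retains one real number for each pair $(A,B)$, and $\phi$ is not assumed to be injective, continuous or additive. On the diagonal, $A\sigma A=f(1)A$, so $\|\phi(A)\|=\|A\|$; for $\mathcal A=\mathcal B=\mathbb C$ this already forces $\phi$ to be the identity. For a trivial mean the diagonal is all there is, and any permutation of the elements of norm one can be built into $\phi$. One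 would guess that rigidity holds as soon as $\|A\sigma B\|$ depends on both variables. This guess is correct.

\begin{theorem}\label{thm:main}
Let $\sigma$ be a symmetric Kubo--Ando mean, $\mathcal A,\mathcal B$ unital $C^*$-algebras, and $\phi:\mathcal A^{++}\to\mathcal B^{++}$ a surjection with $\|A\sigma B\|=\|\phi(A)\sigma\phi(B)\|$ for all $A,B\in\mathcal A^{++}$. Then $\phi$ extends to a Jordan $*$-isomorphism $J:\mathcal A\to\mathcal B$.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $\sigma$ be a nonzero Kubo--Ando connection with representing function $f$.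
\begin{enumerate}
\item[(a)] If $f$ is neither constant nor of the form $f(x)=cx$, then for all unital $C^*$-algebras $\mathcal A,\mathcal B$, a surjection $\phi:\mathcal A^{++}\to\mathcal B^{++}$ preserves the norm of $\sigma$ if and only if it extends to a Jordan $*$-isomorphism.
\item[(b)] If $f(x)=c$ or $f(x)=cx$ with $c>0$, then for every unital $C^*$-algebra $\mathcal A$ with $\dim\mathcal A\ge2$ there is a bijection $\mathcal A^{++}\to\mathcal A^{++}$ that preserves the norm of $\sigma$ and does not extend to a Jordan $*$-isomorphism.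
\end{enumerate}
\end{theorem}

The mean enters the proof only once: it is used to show that $\phi$ is an \emph{order isomorphism}, that is, a bijection with $A\le B\iff\phi(A)\le\phi(B)$. The rest is a statement about order and norm.

\begin{theorem}\label{thm:order}
Let $\mathcal A,\mathcal B$ be unital $C^*$-algebras and $\phi:\mathcal A^{++}\to\mathcal B^{++}$ an order isomorphism. The following are equivalent:
\begin{enumerate}
\item[(1)] $\phi$ extends to a Jordan $*$-isomorphism;
\item[(2)] $\|\phi(A)\|=\|A\|$ for all $A\in\mathcal A^{++}$;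
\item[(3)] $\phi(tI)=tI$ for all $t>0$.
\end{enumerate}
\end{theorem}

\begin{remark}\label{rem:hyp}
In (3) all $t$ are needed: for $\mathcal A=\mathcal B=\mathbb C$ the map $a\mapsto a^2$ is an order isomorphism that fixes $1$ and is not additive. Surjectivity is needed in Theorem~\ref{thm:main}, even for additivity. Let $g(A)=\min\operatorname{sp}(A)$ and $\phi(A)=A\oplus g(A)\in(\mathcal A\oplus\mathbb C)^{++}$. Since $g(A)I\le A$ and $g(B)I\le B$, monotonicity gives $\big(g(A)\sigma g(B)\big)I\le A\sigma B$, so $\|\phi(A)\sigma\phi(B)\|=\|A\sigma B\|$. But for $\mathcal A=\mathbb C^2$ we have $g(1,2)+g(2,1)=2\ne3=g(3,3)$.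
\end{remark}

Section~\ref{sec:idea} shows both halves of the argument in dimension two. Section~\ref{sec:facts} collects the facts on connections and Jordan $*$-isomorphisms, and Section~\ref{sec:states} provides substitutes for rank-one projections in a general $C^*$-algebra. Section~\ref{sec:norm} recovers the order from the norm of $\sigma$, Section~\ref{sec:order} proves Theorem~\ref{thm:order}, and Section~\ref{sec:final} deduces Theorems~\ref{thm:main} and~\ref{thm:class}. Scalars stand for multiples of the identity where this shortens a formula.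

\section{The two ideas in dimension two}\label{sec:idea}

\subsection{From the norm of the mean to the order}\label{sub:probe}

If $A\le B$, then $\|A\sigma X\|\le\|B\sigma X\|$ for all $X\in\mathcal A^{++}$. Suppose that the converse holds. The condition ``$\|A\sigma X\|\le\|B\sigma X\|$ for all $X$'' is carried back and forth by a surjective norm preserver, so $\phi$ is then an order isomorphism. To prove the converse we need elements $X$ for which $\|A\sigma X\|$ sees $A$ in one direction only.

Let $\mathcal A=M_2(\mathbb C)$. Fix a unit vector $\xi$, take it as the first basis vector, and let $X=\operatorname{diag}(t,s)$ with $s$ small compared with $t$. For the harmonic mean write $A^{-1}=\begin{pmatrix}\mu&b\\ \bar b&d\end{pmatrix}$, so that $\mu=\langle A^{-1}\xi,\xi\rangle$. Then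
\[
2\big(A^{-1}+X^{-1}\big)^{-1}=\frac{2}{(\mu+t^{-1})(d+s^{-1})-|b|^2}\begin{pmatrix}d+s^{-1}&-b\\-\bar b&\mu+t^{-1}\end{pmatrix}\ \longrightarrow\ \begin{pmatrix}\dfrac{2}{\mu+t^{-1}}&0\\0&0\end{pmatrix}
\]
as $s\downarrow0$. The norms determine $\langle A^{-1}\xi,\xi\rangle$, and the inequality between the norms for $A$ and $B$ gives $\langle A^{-1}\xi,\xi\rangle\ge\langle B^{-1}\xi,\xi\rangle$ for every $\xi$. Hence $A^{-1}\ge B^{-1}$, that is, $A\le B$.

For the arithmetic mean write $A=\begin{pmatrix}a&b\\ \bar b&d\end{pmatrix}$, let $s\downarrow0$, and put $u=t+a-d$. The largest eigenvalue of $A+\operatorname{diag}(t,0)$ is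
\[
\tfrac12\Big(t+a+d+\sqrt{u^2+4|b|^2}\Big)=t+a+\tfrac12\Big(\sqrt{u^2+4|b|^2}-u\Big),
\]
and the last bracket tends to $0$ as $t\to\infty$. This time the norms determine $a=\langle A\xi,\xi\rangle$, and again $A\le B$ follows.

So there are two ways to read off $A$ in the direction $\xi$: through $A^{-1}$, using the harmonic behavior of $\sigma$, and through $A$, using its linear behavior. A general connection is a mixture of linear and harmonic terms, and Section~\ref{sec:norm} shows that, after possibly exchanging the variables, one of the two readings works.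

\subsection{From the order and the norm to the pure states}\label{sub:quadrant}

Let $\mathcal A=\mathbb C^2$, so that $\mathcal A^{++}=(0,\infty)^2$ with the coordinatewise order and $\|a\|=\max(a_1,a_2)$. Call a subset of the cone \emph{downward directed} if any two of its elements have a lower bound in the subset. The key observation is this: a downward directed set $\mathcal F$ with $\|a\|\ge r$ for all $a\in\mathcal F$ lies in $\{a_1\ge r\}$ or in $\{a_2\ge r\}$. Otherwise there are $a,b\in\mathcal F$ with $a_1<r$ and $b_2<r$, and a common lower bound in $\mathcal F$ has norm less than $r$.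

Let $\phi$ be a norm-preserving order automorphism of $(0,\infty)^2$. The set $\{a_1>r\}$ is downward directed and has norms at least $r$, hence so does its image, and $\phi(\{a_1>r\})\subset\{b_j\ge r\}$ for some index $j$. The index does not depend on $r$. Indeed, if both indices occurred, for levels $r$ and $r'$, then with $R=\max(r,r')$ and $\varepsilon=\min(r,r')$ every element of $\phi(\{a_1>R\})$ would dominate $(\varepsilon,\varepsilon)$, and every element of $\{a_1>R\}$ would dominate $\phi^{-1}(\varepsilon,\varepsilon)$; this is false, because $a_2$ can be arbitrarily small in that set. Letting $r\uparrow a_1$, and treating the second coordinate in the same way, we find indices $j(1),j(2)$ with $\phi(a)_{j(i)}\ge a_i$. The same argument for $\phi^{-1}$ gives indices $k(1),k(2)$ with $\phi^{-1}(b)_{k(i)}\ge b_i$. Together, $a_{k(j(i))}\ge\phi(a)_{j(i)}\ge a_i$ for all $a$, which forces $k(j(i))=i$ and $\phi(a)_{j(i)}=a_i$. Thus $\phi$ is a permutation of the coordinates.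

In $M_2(\mathbb C)$ the coordinates are replaced by the vector states $\omega(T)=\langle T\xi,\xi\rangle$, but the obvious replacement $\{A:\omega(A)>r\}$ of the half-quadrant is not downward directed. Take $\xi=(1,0)$, $r=1$, $0<\delta<\frac12$, and $A_\pm=\begin{pmatrix}1+\delta&\pm1\\ \pm1&1+\delta\end{pmatrix}$. If $0\le C\le A_+$ and $C\le A_-$, then testing on $(1,-1)$ and $(1,1)$ and adding gives $2(c_{11}+c_{22})\le4\delta$, so $\omega(C)\le2\delta<1$. The quantity visible to the order is instead the largest $r$ with $A\ge rp$, where $p$ is the projection onto $\mathbb C\xi$. For $A=\begin{pmatrix}a&b\\ \bar b&d\end{pmatrix}$ the condition $A\ge rp$ reads $(a-r)d\ge|b|^2$, so this largest $r$ is $a-|b|^2/d=1/\omega(A^{-1})$. An order isomorphism therefore transports the numbers $\omega(A^{-1})$. They are linear in $A^{-1}$, and so linearity first appears for the map $Y\mapsto\phi(Y^{-1})^{-1}$.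

\section{Connections as mixtures, and Jordan $*$-isomorphisms}\label{sec:facts}

\subsection{The integral representation}

By the theorems of L\"owner and of Kubo and Ando \cite{KA}, the representing function has the form
\begin{equation}\label{eq:rep}
f(x)=\alpha+\beta x+h(x),\qquad h(x)=\int_{(0,\infty)}g_\lambda(x)\,dm(\lambda),\qquad g_\lambda(x)=\frac{x(1+\lambda)}{x+\lambda},
\end{equation}
with $\alpha,\beta\ge0$ and $m$ a finite positive measure on $(0,\infty)$. We have $0<g_\lambda(x)\le\max(1,x)$, $g_\lambda(x)\to0$ as $x\downarrow0$, and $g_\lambda(x)\uparrow1+\lambda$ as $x\to\infty$. Dominated convergence shows that $h$ is continuous, that $h(0+)=0$ and that $h(x)/x\to0$ as $x\to\infty$. Hence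
\begin{equation}\label{eq:ab}
\alpha=f(0+),\qquad \beta=\lim_{x\to\infty}f(x)/x,
\end{equation}
and $f$, $h$ extend continuously to $[0,\infty)$ by $f(0)=\alpha$, $h(0)=0$. By monotone convergence $h$ increases to
\[
\gamma=\int_{(0,\infty)}(1+\lambda)\,dm(\lambda)\in[0,\infty],
\]
and $h=0\iff m=0\iff\gamma=0$. A nonzero $f$ is strictly positive on $(0,\infty)$, so $A\sigma B$ is invertible. The arithmetic mean has $\alpha=\beta=\frac12$, $\gamma=0$; the harmonic mean has $\alpha=\beta=0$, $m=\delta_1$, $\gamma=2$; the geometric mean has $\alpha=\beta=0$, $\gamma=\infty$.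

The representation \eqref{eq:rep} passes to operators. Let $A,B$ be positive invertible elements of a unital $C^*$-algebra, $S=A^{-1/2}BA^{-1/2}$, and $K\subset(0,\infty)$ a compact interval containing the spectrum of $S$. The map $\lambda\mapsto g_\lambda$ is continuous and bounded with values in $C(K)$, so $h=\int g_\lambda\,dm$ as a norm-convergent integral in $C(K)$, and the bounded linear map $g\mapsto A^{1/2}g(S)A^{1/2}$ commutes with it. Since
\[
A^{1/2}g_\lambda(S)A^{1/2}=(1+\lambda)A^{1/2}\big(1+\lambda A^{1/2}B^{-1}A^{1/2}\big)^{-1}A^{1/2}=(1+\lambda)\big(A^{-1}+\lambda B^{-1}\big)^{-1},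
\]
we obtain
\begin{equation}\label{eq:mix}
A\sigma B=\alpha A+\beta B+\int_{(0,\infty)}(1+\lambda)\big(A^{-1}+\lambda B^{-1}\big)^{-1}\,dm(\lambda).
\end{equation}
A connection is thus a mixture of the two trivial means and of weighted harmonic means. We record two consequences.

\emph{Monotonicity.} For positive invertible elements, $A\le C$ is equivalent to $C^{-1}\le A^{-1}$. Applying this twice in the integrand of \eqref{eq:mix} shows that $A\sigma B$ is increasing in each variable, in every unital $C^*$-algebra.

\emph{Transposition.} Put $A\sigma^\circ B=B\sigma A$. Since $(1+\lambda)(B^{-1}+\lambda A^{-1})^{-1}=(1+\lambda^{-1})(A^{-1}+\lambda^{-1}B^{-1})^{-1}$, the operation $\sigma^\circ$ is given by \eqref{eq:mix} with $(\alpha,\beta,m)$ replaced by $(\beta,\alpha,m^\circ)$, where $m^\circ$ is the image of $m$ under $\lambda\mapsto1/\lambda$. It is the transposed connection, with representing function $f^\circ(x)=xf(1/x)$ \cite{KA}.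

\subsection{Jordan $*$-isomorphisms}

Write $\mathcal A_{sa}$ for the self-adjoint part of $\mathcal A$, $\mathcal A_+$ for the positive elements, and $X\circ Y=XY+YX$.

\begin{lemma}\label{lem:jordan}
Let $J:\mathcal A\to\mathcal B$ be a Jordan $*$-isomorphism. Then $J(I)=I$; for $T\in\mathcal A_{sa}$ we have $T\ge0\iff J(T)\ge0$ and $\|J(T)\|=\|T\|$; $J(\mathcal A^{++})=\mathcal B^{++}$; and for $A,B\in\mathcal A^{++}$ and every nonzero connection $\sigma$,
\[
J(A^{-1})=J(A)^{-1},\qquad J(A\sigma B)=J(A)\sigma J(B).
\]
\end{lemma}

\begin{proof}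
Choose $A_0$ with $J(A_0)=I$. Then $2I=J(A_0\circ I)=I\circ J(I)=2J(I)$. If $T\ge0$, then $T=R^2$ with $R=R^*$, and $J(T)=\frac12J(R\circ R)=J(R)^2\ge0$. The inverse $J^{-1}$ is also a Jordan $*$-isomorphism, so $T\ge0\iff J(T)\ge0$. For $T=T^*$, the condition $\|T\|\le t$ means $-tI\le T\le tI$, and $T\in\mathcal A^{++}$ means $T\ge\varepsilon I$ for some $\varepsilon>0$; both conditions are preserved by $J$ and $J^{-1}$. The identity $2XYX=X\circ(X\circ Y)-X^2\circ Y$ gives $J(XYX)=J(X)J(Y)J(X)$. With $X=A$, $Y=A^{-1}$ this reads $J(A)=J(A)J(A^{-1})J(A)$, and $J(A)$ is invertible, so $J(A^{-1})=J(A)^{-1}$. Finally apply $J$, which is linear and isometric on $\mathcal A_{sa}$, to \eqref{eq:mix}.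
\end{proof}

We use the following converse, due to Kadison \cite{Kad}: \emph{a linear bijection $J:\mathcal A\to\mathcal B$ with $J(I)=I$ and $J(\mathcal A_+)=\mathcal B_+$ is a Jordan $*$-isomorphism.}

\section{Pure states as minimal projections}\label{sec:states}

Section~\ref{sec:idea} used the projection onto $\mathbb C\xi$. A $C^*$-algebra such as $C[0,1]$ has no projections other than $0$ and $I$, so we pass to a larger algebra in which every pure state has such a projection. The hypotheses on $\phi$ concern elements of $\mathcal A$ only, so we also need to approximate these projections from $\mathcal A$ in a way that controls norms.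

We recall the standard facts. A \emph{state} of $\mathcal A$ is a positive linear functional $\psi$ with $\psi(I)=1$; it satisfies $|\psi(x^*y)|^2\le\psi(x^*x)\psi(y^*y)$. The states form a weak$^*$-compact convex set $S(\mathcal A)$, whose extreme points are the \emph{pure states}; we denote their set by $P(\mathcal A)$. For $T\in\mathcal A_+$ there is a state with $\psi(T)=\|T\|$, and $T\in\mathcal A_{sa}$ is positive if and only if $\omega(T)\ge0$ for all $\omega\in P(\mathcal A)$. A decreasing net of positive operators on a Hilbert space converges strongly, and its limit is a lower bound of the net; the same holds, with upper bounds, for bounded increasing nets.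

Let $\mathcal A\subset\mathcal B(H_u)$ be the universal representation, the direct sum of the GNS representations of all states, and let $\mathcal A''$ be the closure of $\mathcal A$ in the weak operator topology. Every state of $\mathcal A$ has the form $a\mapsto\langle a\xi,\xi\rangle$ with a unit vector $\xi\in H_u$, so it extends to a weakly continuous state of $\mathcal A''$, and the extension is unique by density. We denote it by the same letter. By uniqueness, extension respects convex combinations, and $\psi(T_i)\to\psi(T)$ for \emph{every} state $\psi$ of $\mathcal A$ whenever $T_i\to T$ strongly in $\mathcal A''$.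

\begin{lemma}\label{lem:proj}
Let $\omega\in P(\mathcal A)$. There are a nonzero projection $p=p_\omega\in\mathcal A''$ with
\begin{equation}\label{eq:pTp}
pTp=\omega(T)p\qquad(T\in\mathcal A''),
\end{equation}
and a decreasing net $(e_i)$ in $\mathcal A$ with $p\le e_i\le I$ and $e_i\to p$ strongly. If $\omega,\omega'\in P(\mathcal A)$ and $p_{\omega'}\le p_\omega$, then $\omega'=\omega$.
\end{lemma}

\begin{proof}
Let $L=\{a\in\mathcal A:\omega(a^*a)=0\}$, a closed left ideal, and $N=L\cap L^*$, a $C^*$-subalgebra. Let $(u_i)$ be an increasing approximate unit of $N$: $0\le u_i\le I$, $u_i\in N$, and $\|u_ia-a\|\to0$ for $a\in N$. Let $q\in\mathcal A''$ be its strong limit. For $a\in N$ we get $qa=a$; in particular $qu_i=u_i$, and in the limit $q^2=q$. Put $e_i=I-u_i$ and $p=I-q$. Since $u_i\in L$, we have $\omega(u_i)\le\omega(u_i^2)^{1/2}=0$. Hence $\omega(q)=0$, $\omega(p)=1$, and $p\ne0$.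

Let $\xi\in pH_u$ be a unit vector and $\psi(T)=\langle T\xi,\xi\rangle$. We show that $\psi=\omega$. First, $0\le\psi(u_i^2)\le\psi(u_i)\le\psi(q)=0$. For $a\in N$ this gives $|\psi(u_ia)|^2\le\psi(u_i^2)\psi(a^*a)=0$, so $\psi(a)=0$. For $a\in L$ the element $a^*a$ is a self-adjoint element of $L$, so it lies in $N$, and $|\psi(a)|^2\le\psi(a^*a)=0$. Thus $\psi$ vanishes on $L+L^*$. Purity enters here: for a pure state, $L+L^*=\ker\omega$ \cite[Prop.~2.9.1]{Dix}. So $\psi$ is a multiple of $\omega$ on $\mathcal A$, the multiple is $1$ because $\psi(I)=\omega(I)$, and $\psi=\omega$ on $\mathcal A''$ by uniqueness of the extension. We have shown $\langle(T-\omega(T))\xi,\xi\rangle=0$ for all $\xi\in pH_u$, and polarization gives \eqref{eq:pTp}.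

If $p_{\omega'}\le p_\omega$, then $p_{\omega'}=p_\omega p_{\omega'}p_\omega$ is a multiple of $p_\omega$ by \eqref{eq:pTp}; being a nonzero projection, it equals $p_\omega$. Then \eqref{eq:pTp} gives $\omega(T)p_\omega=\omega'(T)p_\omega$ for all $T$.
\end{proof}

For $\mathcal A=C[0,1]$ and $\omega$ the evaluation at $x_0$, the algebra $N$ consists of the functions vanishing at $x_0$, the $e_i$ equal $1$ at $x_0$ and decrease to $0$ at every other point, and $p_\omega$ plays the role of the indicator function of $\{x_0\}$.

The norm is not continuous under strong convergence, even for decreasing sequences: in $\mathcal B(\ell^2)$ the projections onto the closed spans of $\{\delta_k:k\ge n\}$ decrease strongly to $0$ and have norm $1$. In the universal representation this cannot happen, because strong convergence there is seen by all states and the state space is compact. The next lemma is the resulting Dini-type statement; it also produces a pure state on which the limit attains its norm.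

\begin{lemma}\label{lem:dini}
Let $(T_i)$ be a decreasing net in $\mathcal A_+$ with strong limit $T\in\mathcal A''$. Then $\|T_i\|\to\|T\|$, and there is $\omega\in P(\mathcal A)$ with $T\ge\|T\|p_\omega$.
\end{lemma}

\begin{proof}
The norms $\|T_i\|$ decrease to $\kappa=\inf_i\|T_i\|$, and $\kappa\ge\|T\|$ because $0\le T\le T_i$. The sets $F_i=\{\psi\in S(\mathcal A):\psi(T_i)\ge\kappa\}$ are nonempty, weak$^*$-compact (here $T_i\in\mathcal A$ is used), and decreasing in $i$. So $F=\bigcap_iF_i$ is a nonempty compact convex set. For $\psi\in F$ we have $\|T\|\ge\psi(T)=\lim_i\psi(T_i)\ge\kappa\ge\|T\|$. Hence $\kappa=\|T\|$ and $\psi(T)=\|T\|$. Conversely, $\psi(T)=\|T\|$ implies $\psi(T_i)\ge\psi(T)=\kappa$ for all $i$, so $F=\{\psi:\psi(T)=\|T\|\}$. Since $\psi(T)\le\|T\|$ for every state, a proper convex combination of two states lies in $F$ only if both states do. Therefore an extreme point $\omega$ of $F$, which exists by the Krein--Milman theorem, is extreme in $S(\mathcal A)$.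

Put $p=p_\omega$ and $R=\|T\|-T\ge0$. By \eqref{eq:pTp}, $pRp=\omega(R)p=0$, so $R^{1/2}p=0$ and $Tp=\|T\|p=pT$. Hence $T=\|T\|p+(I-p)T(I-p)\ge\|T\|p$.
\end{proof}

For $A\in\mathcal A^{++}$ and $\omega\in P(\mathcal A)$ put
\[
\rho_A(\omega)=\frac1{\omega(A^{-1})}.
\]
As in the matrix computation of Section~\ref{sub:quadrant}, this is the largest $r$ with $A\ge rp_\omega$.

\begin{lemma}\label{lem:rho}
Let $A,B\in\mathcal A^{++}$. For $\omega\in P(\mathcal A)$ and $r>0$ we have $A\ge rp_\omega\iff\rho_A(\omega)\ge r$. Moreover, $A\le B$ if and only if $\rho_A(\omega)\le\rho_B(\omega)$ for all $\omega\in P(\mathcal A)$.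
\end{lemma}

\begin{proof}
Let $p=p_\omega$ and $W=pA^{-1/2}$. Then $A\ge rp\iff rW^*W\le I\iff r\|W^*W\|\le1$, and $\|W^*W\|=\|WW^*\|=\|pA^{-1}p\|=\omega(A^{-1})$. For the second claim, $A\le B$ is equivalent to $A^{-1}-B^{-1}\ge0$, which is tested on pure states.
\end{proof}

\section{The norm of a connection determines the order}\label{sec:norm}

Let $\sigma$ be a nonzero connection with data $\alpha,\beta,m,h,\gamma$ as in Section~\ref{sec:facts}. The test elements are $X=tp_\omega+s$ with $t,s>0$. They lie in $(\mathcal A'')^{++}$, where $\sigma$ is defined by \eqref{eq:def}. The first part of the next lemma shows that the norms $\|A\sigma X\|$ are limits of norms computed in $\mathcal A$; the second part generalizes the harmonic computation of Section~\ref{sub:probe}.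

\begin{lemma}\label{lem:probe}
Let $A\in\mathcal A^{++}$, $\omega\in P(\mathcal A)$, $p=p_\omega$, $(e_i)$ as in Lemma~\ref{lem:proj}, and $\mu=\omega(A^{-1})$.
\begin{enumerate}
\item[(a)] For $t,s>0$, $\ \|A\sigma(te_i+s)\|\to\|A\sigma(tp+s)\|$.
\item[(b)] For $t>0$, $\ \displaystyle\lim_{s\downarrow0}\|A\sigma(tp+s)\|=\Big\|\alpha A+\Big(\beta t+\frac{h(t\mu)}{\mu}\Big)p\Big\|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The operators $S_i=A^{-1/2}(te_i+s)A^{-1/2}$ converge strongly to $S=A^{-1/2}(tp+s)A^{-1/2}$, and all spectra lie in $K=[s/\|A\|,(t+s)\|A^{-1}\|]$. Multiplication is strongly continuous on bounded sets, so $g(S_i)\to g(S)$ strongly for polynomials $g$, and uniform approximation on $K$ gives $f(S_i)\to f(S)$ strongly. Thus $A\sigma(te_i+s)$ is a net in $\mathcal A_+$, decreasing by monotonicity of $\sigma$, with strong limit $A\sigma(tp+s)$. Lemma~\ref{lem:dini} applies.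

(b) Let $Q=A^{-1/2}pA^{-1/2}$. By \eqref{eq:pTp}, $Q^2=A^{-1/2}(pA^{-1}p)A^{-1/2}=\mu Q$, so $Q=\mu q$ with $q$ a projection, and $A^{1/2}qA^{1/2}=p/\mu$. As $s\downarrow0$, $A^{-1/2}(tp+s)A^{-1/2}\to t\mu q$ in norm. Since $f$ is continuous on $[0,\infty)$, polynomial approximation on a compact interval shows that $A\sigma(tp+s)$ converges in norm to
\[
A^{1/2}f(t\mu q)A^{1/2}=A^{1/2}\big(\alpha+(f(t\mu)-\alpha)q\big)A^{1/2}=\alpha A+\frac{\beta t\mu+h(t\mu)}{\mu}\,p.\qedhere
\]
\end{proof}

In (b) the information about $\mu$ sits in the term $h(t\mu)/\mu$, which tends to $\gamma/\mu$ as $t\to\infty$, and it competes with the bounded term $\alpha A$. It wins if $\alpha=0<\gamma$ or if $\gamma=\infty$. If $\alpha>0$ and $\gamma<\infty$, we turn to the linear reading. Taking $s$ large instead of small makes the harmonic part of $A\sigma X$ saturate at $\gamma A$, so that $A\sigma X$ behaves like $(\alpha+\gamma)A+\beta X$; then the term $\beta tp$ with $t$ large selects the direction of $\omega$, provided $\beta>0$.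

\begin{proposition}\label{prop:order}
Assume either \textup{(I)} $\alpha=0$ and $f$ is not of the form $\beta x$, or \textup{(II)} $\alpha>0$ and $\beta>0$. Then for $A,B\in\mathcal A^{++}$,
\[
A\le B\iff\|A\sigma X\|\le\|B\sigma X\|\ \text{ for all }X\in\mathcal A^{++}.
\]
\end{proposition}

\begin{proof}
The implication $\Rightarrow$ is monotonicity. Assume the right-hand side, fix $\omega\in P(\mathcal A)$, and put $p=p_\omega$, $\mu=\omega(A^{-1})$, $\nu=\omega(B^{-1})$. By Lemma~\ref{lem:probe}(a),
\begin{equation}\label{eq:test}
\|A\sigma(tp+s)\|\le\|B\sigma(tp+s)\|\qquad(t,s>0).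
\end{equation}
Under (I) we have $h\ne0$, so $\alpha=0<\gamma$. Hence the following two cases cover (I) and (II); the case does not depend on $\omega$.

\emph{Case 1: $\alpha=0<\gamma$, or $\gamma=\infty$.} Let $s\downarrow0$ in \eqref{eq:test} and use Lemma~\ref{lem:probe}(b). On the left drop the positive term $\alpha A$, and on the right use the triangle inequality. After canceling $\beta t$,
\[
\frac{h(t\mu)}\mu-\frac{h(t\nu)}\nu\le\alpha\|B\|\qquad(t>0).
\]
Suppose $\mu<\nu$. By \eqref{eq:rep} the left side equals
\[
\int t(1+\lambda)\Big(\frac1{t\mu+\lambda}-\frac1{t\nu+\lambda}\Big)dm(\lambda)=(\nu-\mu)\int\frac{1+\lambda}{(\mu+\lambda/t)(\nu+\lambda/t)}\,dm(\lambda),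
\]
which increases to $(\nu-\mu)\gamma/(\mu\nu)$ as $t\to\infty$, by monotone convergence. So $(\nu-\mu)\gamma/(\mu\nu)\le\alpha\|B\|$. This is false if $\alpha=0<\gamma$, and it is false if $\gamma=\infty$. Hence $\mu\ge\nu$, that is, $\rho_A(\omega)\le\rho_B(\omega)$. Since $\omega$ is arbitrary, $A\le B$ by Lemma~\ref{lem:rho}.

\emph{Case 2: $\alpha>0$, $\beta>0$, $\gamma<\infty$.} Let $X=tp+s$. By \eqref{eq:def} and \eqref{eq:rep}, $A\sigma X=\alpha A+\beta X+A^{1/2}h(A^{-1/2}XA^{-1/2})A^{1/2}$, and the same formula holds for $B$. The spectrum of $A^{-1/2}XA^{-1/2}\ge sA^{-1}$ lies in $[s/\|A\|,\infty)$, and $h$ is increasing with $h\le\gamma$. Therefore, with $D=(\alpha+\gamma)B$,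
\[
A\sigma X\ge\big(\alpha+h(s/\|A\|)\big)A+\beta X,\qquad B\sigma X\le D+\beta tp+\beta s.
\]
Applying $\omega$ to the first inequality and using $\omega(p)=1$, we get $\|A\sigma X\|\ge(\alpha+h(s/\|A\|))\,\omega(A)+\beta(t+s)$.

To bound $\|D+\beta tp\|$ we remove the off-diagonal part of $D$ with respect to $p$. Let $\varepsilon>0$, $y=D^{1/2}p$ and $z=D^{1/2}(I-p)$. Expanding $(\varepsilon^{1/2}y-\varepsilon^{-1/2}z)^*(\varepsilon^{1/2}y-\varepsilon^{-1/2}z)\ge0$ gives $y^*z+z^*y\le\varepsilon y^*y+\varepsilon^{-1}z^*z$, so
\[
D=(y+z)^*(y+z)\le(1+\varepsilon)pDp+(1+\varepsilon^{-1})(I-p)D(I-p).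
\]
By \eqref{eq:pTp},
\[
D+\beta tp\le\big((1+\varepsilon)\omega(D)+\beta t\big)p+(1+\varepsilon^{-1})\|D\|(I-p).
\]
Since $\beta>0$, the first coefficient exceeds the second for large $t$, and then $\|D+\beta tp\|\le(1+\varepsilon)\omega(D)+\beta t$. For such $t$ and every $s>0$, \eqref{eq:test} gives
\[
\big(\alpha+h(s/\|A\|)\big)\omega(A)+\beta(t+s)\le(1+\varepsilon)(\alpha+\gamma)\,\omega(B)+\beta(t+s).
\]
Cancel $\beta(t+s)$, let $s\to\infty$ and then $\varepsilon\downarrow0$. This yields $(\alpha+\gamma)\omega(A)\le(\alpha+\gamma)\omega(B)$ with $0<\alpha+\gamma<\infty$. So $\omega(B-A)\ge0$ for all pure $\omega$, and $A\le B$.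
\end{proof}

\begin{example}\label{ex:beta}
The equivalence can fail when $\alpha>0$ and $\beta=0$. Let $f(x)=1+x/(1+x)$, so that $\alpha=1$, $\beta=0$, $m=\frac12\delta_1$, and $a\sigma x=a+ax/(a+x)\in(a,2a)$ for scalars $a,x>0$. In $\mathbb C^2$ take $A=(2,4)$ and $B=(1,4)$. For every $X=(x_1,x_2)$ the first coordinates of $A\sigma X$ and $B\sigma X$ are less than $4$, and the common second coordinate exceeds $4$. So $\|A\sigma X\|=\|B\sigma X\|$ for all $X$, although $A\not\le B$. For such $\sigma$ the order has to be read in the second variable.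
\end{example}

\begin{corollary}\label{cor:order}
Let $\sigma$ be a nonzero connection whose representing function is neither constant nor of the form $cx$, and let $\phi:\mathcal A^{++}\to\mathcal B^{++}$ be a surjection that preserves the norm of $\sigma$. Then $\phi$ is an order isomorphism and $\|\phi(A)\|=\|A\|$ for all $A\in\mathcal A^{++}$.
\end{corollary}

\begin{proof}
Since $A\sigma A=f(1)A$ and $f(1)>0$, we have $\|\phi(A)\|=\|A\|$. Suppose first that (I) or (II) holds. Proposition~\ref{prop:order} in $\mathcal A$, norm preservation together with surjectivity, and Proposition~\ref{prop:order} in $\mathcal B$ give in turn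
\begin{align*}
A\le B&\iff\|A\sigma X\|\le\|B\sigma X\|\ \text{ for all }X\in\mathcal A^{++}\\
&\iff\|\phi(A)\sigma Y\|\le\|\phi(B)\sigma Y\|\ \text{ for all }Y\in\mathcal B^{++}\iff\phi(A)\le\phi(B).
\end{align*}
If $\phi(A)=\phi(B)$, then $A\le B$ and $B\le A$, so $\phi$ is injective.

If $\alpha=0$, then (I) holds because $f$ is not of the form $cx$. If $\alpha,\beta>0$, then (II) holds. In the remaining case $\alpha>0=\beta$, the map $\phi$ also preserves the norm of the transpose $\sigma^\circ$. Its representing function $f^\circ(x)=xf(1/x)$ has $f^\circ(0+)=\beta=0$, and it is not of the form $cx$ because $f$ is not constant. So $\sigma^\circ$ satisfies (I), and the first part applies to $\sigma^\circ$.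
\end{proof}

\section{Norm-preserving order isomorphisms}\label{sec:order}

For $\omega\in P(\mathcal A)$ and $r>0$ the analogues of the open and closed half-quadrants of Section~\ref{sub:quadrant} are
\[
U_{\omega,r}=\{A\in\mathcal A^{++}:\rho_A(\omega)>r\},\qquad\overline U_{\omega,r}=\{A\in\mathcal A^{++}:\rho_A(\omega)\ge r\}=\{A\in\mathcal A^{++}:A\ge rp_\omega\},
\]
where the last equality is Lemma~\ref{lem:rho}. Note that $U_{\omega,r}\subset\overline U_{\omega,r}\subset U_{\omega,r'}$ for $r'<r$. Both families are needed. A directed set can only be expected to lie in a set $\overline U_{\omega,r}$, but these sets need not be directed themselves. In $M_2(\mathbb C)$ let $p$ be the projection onto $\mathbb C(1,0)$, and let $A=p+p_1$, $B=p+p_2$, where $p_1,p_2$ are the projections onto $\mathbb C(0,1)$ and $\mathbb C(1,1)$. Both are invertible and dominate $p$. If $p\le C\le A$ and $C\le B$, then $C-p$ is positive and vanishes on $\ker p_1$ and $\ker p_2$, which span $\mathbb C^2$; so $C=p$ is not invertible.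

\begin{lemma}\label{lem:filter}
Let $r,r_1>0$.
\begin{enumerate}
\item[(a)] For $\omega\in P(\mathcal A)$, the set $U_{\omega,r}$ is nonempty and downward directed, and $\|A\|\ge r$ for all $A\in U_{\omega,r}$.
\item[(b)] If $\mathcal F\subset\mathcal A^{++}$ is nonempty and downward directed and $\|A\|\ge r$ for all $A\in\mathcal F$, then $\mathcal F\subset\overline U_{\omega,r}$ for some $\omega\in P(\mathcal A)$.
\item[(c)] If $\omega,\omega_1\in P(\mathcal A)$ and $U_{\omega,r}\subset\overline U_{\omega_1,r_1}$, then $\omega=\omega_1$.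
\end{enumerate}
\end{lemma}

\begin{proof}
In (a) and (c) let $p=p_\omega$ and let $(e_i)$ be as in Lemma~\ref{lem:proj}. For $r''>r$ and $\delta>0$ the element $r''e_i+\delta\in\mathcal A^{++}$ dominates $r''p$, so it lies in $\overline U_{\omega,r''}\subset U_{\omega,r}$.

(a) The set is nonempty by the preceding sentence, and $A\ge rp$ with $p\ne0$ gives $\|A\|\ge r$. Let $A,B\in U_{\omega,r}$, put $r'=\min(\rho_A(\omega),\rho_B(\omega))>r$, and choose $r''$ with $r<r''<r'$. We look for a common lower bound among the elements $C_i=r''e_i+\delta\in U_{\omega,r}$. The net $A^{-1/2}C_iA^{-1/2}$ in $\mathcal A_+$ decreases strongly to $A^{-1/2}(r''p+\delta)A^{-1/2}$. Since $A\ge r'p$, we have $A^{-1/2}pA^{-1/2}\le1/r'$, so the limit has norm at most $r''/r'+\delta\|A^{-1}\|$. The same holds with $B$ in place of $A$. Fix $\delta$ so small that both bounds are less than $1$; the strict inequality $r''<r'$ makes this possible. By Lemma~\ref{lem:dini}, $\|A^{-1/2}C_iA^{-1/2}\|<1$ and $\|B^{-1/2}C_iB^{-1/2}\|<1$ for large $i$, that is, $C_i\le A$ and $C_i\le B$.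

(b) Index $\mathcal F$ by itself with the reverse order. This is a decreasing net in $\mathcal A_+$, with a strong limit $T\in\mathcal A''$ such that $T\le A$ for all $A\in\mathcal F$. By Lemma~\ref{lem:dini}, $\|T\|=\inf_{A\in\mathcal F}\|A\|\ge r$ and $T\ge\|T\|p_\omega$ for some pure $\omega$. So $A\ge T\ge rp_\omega$ for all $A\in\mathcal F$.

(c) Put $p_1=p_{\omega_1}$. By hypothesis $(r+1)e_i+\delta\ge r_1p_1$ for all $i$ and $\delta>0$. Passing to the limit in $i$ and then letting $\delta\downarrow0$, we get $(r+1)p\ge r_1p_1$. Compression by $I-p$ gives $(I-p)p_1(I-p)=0$, so $p_1(I-p)=0$ and $p_1\le p$. Lemma~\ref{lem:proj} gives $\omega_1=\omega$.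
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:order}]
(1)$\Rightarrow$(2) is contained in Lemma~\ref{lem:jordan}. Assume (2). Then $\|\phi(tI)\|=t$ gives $\phi(tI)\le tI$, and $\|\phi^{-1}(tI)\|=t$ gives $\phi^{-1}(tI)\le tI$, that is, $tI\le\phi(tI)$. So (3) holds. Assume (3). Then $\|A\|\le t\iff A\le tI\iff\phi(A)\le tI\iff\|\phi(A)\|\le t$, so (2) holds. It remains to prove (2)$\Rightarrow$(1).

\emph{Step 1: transport of pure states.} Both $\phi$ and $\phi^{-1}$ map downward directed sets to downward directed sets, and by (2) they preserve norms; this is the only use of (2). Fix $\omega\in P(\mathcal A)$. By Lemma~\ref{lem:filter}(a),(b), for each $r>0$ there is $\eta_r\in P(\mathcal B)$ with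
\begin{equation}\label{eq:fwd}
\phi(U_{\omega,r})\subset\overline U_{\eta_r,r}.
\end{equation}
A priori $\eta_r$ depends on $r$, and the image may be much smaller than $\overline U_{\eta_r,r}$. To exclude both we go back with $\phi^{-1}$, at a slightly lower level so that an open set can be used. Let $0<r'<r$. By Lemma~\ref{lem:filter}(a),(b) there is $\chi\in P(\mathcal A)$ with $\phi^{-1}(U_{\eta_r,r'})\subset\overline U_{\chi,r'}$. By \eqref{eq:fwd},
\[
U_{\omega,r}\subset\phi^{-1}(\overline U_{\eta_r,r})\subset\phi^{-1}(U_{\eta_r,r'})\subset\overline U_{\chi,r'},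
\]
so $\chi=\omega$ by Lemma~\ref{lem:filter}(c). Thus
\begin{equation}\label{eq:back}
U_{\eta_r,r'}\subset\phi(\overline U_{\omega,r'})\qquad(0<r'<r).
\end{equation}
Given $0<r_1<r$, choose $r'$ with $r_1<r'<r$. By \eqref{eq:back} and by \eqref{eq:fwd} at level $r_1$,
\[
U_{\eta_r,r'}\subset\phi(\overline U_{\omega,r'})\subset\phi(U_{\omega,r_1})\subset\overline U_{\eta_{r_1},r_1},
\]
so $\eta_r=\eta_{r_1}$ by Lemma~\ref{lem:filter}(c) in $\mathcal B$. Denote the common value by $\theta(\omega)$. Now \eqref{eq:fwd} holds with $\theta(\omega)$ for all $r>0$, and \eqref{eq:back} holds with $\theta(\omega)$ for all $r'>0$. For $A\in\mathcal A^{++}$ they say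
\[
\rho_A(\omega)>r\ \Rightarrow\ \rho_{\phi(A)}(\theta(\omega))\ge r,\qquad\rho_{\phi(A)}(\theta(\omega))>r'\ \Rightarrow\ \rho_A(\omega)\ge r'.
\]
Letting $r\uparrow\rho_A(\omega)$ and $r'\uparrow\rho_{\phi(A)}(\theta(\omega))$, we get $\rho_{\phi(A)}(\theta(\omega))=\rho_A(\omega)$. In terms of the bijection
\[
\psi:\mathcal A^{++}\to\mathcal B^{++},\qquad\psi(Y)=\phi(Y^{-1})^{-1},
\]
this reads
\begin{equation}\label{eq:theta}
\theta(\omega)\big(\psi(Y)\big)=\omega(Y)\qquad(Y\in\mathcal A^{++},\ \omega\in P(\mathcal A)).
\end{equation}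

\emph{Step 2: $\theta$ maps $P(\mathcal A)$ onto $P(\mathcal B)$.} Let $\eta\in P(\mathcal B)$. Step 1 for $\phi^{-1}$, whose associated bijection is $\psi^{-1}$, gives $\omega\in P(\mathcal A)$ with $\omega(\psi^{-1}(Z))=\eta(Z)$ for all $Z\in\mathcal B^{++}$. By \eqref{eq:theta} with $Y=\psi^{-1}(Z)$, we have $\theta(\omega)(Z)=\eta(Z)$ for all $Z\in\mathcal B^{++}$. Since $\mathcal B^{++}$ spans $\mathcal B$, $\theta(\omega)=\eta$.

\emph{Step 3: linearity.} We claim that for each $T\in\mathcal A_{sa}$ there is exactly one element $J(T)\in\mathcal B_{sa}$ with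
\begin{equation}\label{eq:J}
\theta(\omega)\big(J(T)\big)=\omega(T)\qquad(\omega\in P(\mathcal A)).
\end{equation}
For existence write $T=Y-Z$ with $Z=(\|T\|+1)I$ and $Y=T+Z\in\mathcal A^{++}$, and take $\psi(Y)-\psi(Z)$, using \eqref{eq:theta}. The difference of two solutions is a self-adjoint element annihilated by all pure states of $\mathcal B$ (Step 2), so it is $0$. By uniqueness, $J$ is real-linear, $J(I)=I$, and $J=\psi$ on $\mathcal A^{++}$. By \eqref{eq:J} and Step 2, $T\ge0\iff J(T)\ge0$, and $J(T)=0$ implies $T=0$. The range of $J$ is a real subspace that contains $\psi(\mathcal A^{++})=\mathcal B^{++}$, so it is $\mathcal B_{sa}$. The complexification $J(T_1+iT_2)=J(T_1)+iJ(T_2)$ is a linear bijection $\mathcal A\to\mathcal B$ with $J(I)=I$ and $J(\mathcal A_+)=\mathcal B_+$. By Kadison's theorem \cite{Kad} it is a Jordan $*$-isomorphism.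

\emph{Step 4: $J$ extends $\phi$.} So far $J$ extends $\psi$. Since $J$ commutes with inversion on $\mathcal A^{++}$ (Lemma~\ref{lem:jordan}), $\phi(A)=\psi(A^{-1})^{-1}=J(A^{-1})^{-1}=J(A)$ for all $A\in\mathcal A^{++}$.
\end{proof}

\section{Symmetric means and the classification}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(a) If $\phi$ preserves the norm of $\sigma$, then by Corollary~\ref{cor:order} it is an order isomorphism with property (2) of Theorem~\ref{thm:order}, so it extends to a Jordan $*$-isomorphism. Conversely, if $\phi=J|_{\mathcal A^{++}}$, then Lemma~\ref{lem:jordan} gives $\|\phi(A)\sigma\phi(B)\|=\|J(A\sigma B)\|=\|A\sigma B\|$.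

(b) Here $A\sigma B=cA$ for all $A,B$, or $A\sigma B=cB$ for all $A,B$, so $\phi$ preserves the norm of $\sigma$ exactly when $\|\phi(A)\|=\|A\|$ for all $A$. Since $\mathcal A$ is spanned by its self-adjoint elements and $\dim\mathcal A\ge2$, there is a self-adjoint $T$ that is not a scalar. Its spectrum has at least two points, since a self-adjoint element with spectrum $\{\tau\}$ equals $\tau I$. An affine function of $T$ gives $D=D^*$ with $0,1\in\operatorname{sp}(D)\subset[0,1]$. For $0<s<1$ put $A_s=sI+(1-s)D$. Then $1\in\operatorname{sp}(A_s)\subset[s,1]$, so $A_s\in\mathcal A^{++}$ and $\|A_s\|=1$. The $A_s=D+s(I-D)$ are distinct because $D\ne I$. Let $\phi$ interchange $A_{1/2}$ and $A_{1/3}$ and fix all other elements of $\mathcal A^{++}$. This is a norm-preserving bijection. A linear extension of $\phi$ would fix $A_{1/4}$ and $A_{3/4}$, hence also $A_{1/2}=\frac12(A_{1/4}+A_{3/4})$, whereas $\phi(A_{1/2})=A_{1/3}$.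
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A mean has $f(1)=1$, so it is nonzero, and if $f$ were constant or of the form $cx$, then $f(x)=1$ or $f(x)=x$. Neither function satisfies $f(x)=xf(1/x)$. Theorem~\ref{thm:class}(a) applies.
\end{proof}

\begin{remark}
For a symmetric mean, $f(x)=xf(1/x)$ and \eqref{eq:ab} give $\alpha=\beta$. If $\alpha=\beta=0$, then (I) of Proposition~\ref{prop:order} holds because $f\ne0$; otherwise (II) holds. So the transposition step in Corollary~\ref{cor:order} is not needed for Theorem~\ref{thm:main}. The harmonic and geometric means fall under Case 1 of the proof of Proposition~\ref{prop:order}, and the arithmetic mean falls under Case 2.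
\end{remark}

\begin{thebibliography}{9}

\bibitem{CH} Emmanuel Chetcuti and Curt Healey, \emph{Extending surjective maps preserving the norm of symmetric Kubo--Ando means}, arXiv:2412.03094 (2024).

\bibitem{Dix} Dixmier, \emph{$C^*$-algebras}.

\bibitem{Kad} Kadison, Ann. of Math. \textbf{56} (1952).

\bibitem{KA} Kubo and Ando, Math. Ann. \textbf{246} (1980).

\end{thebibliography}
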